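# Elements of the Burnside ring that vanish on nilpotent subgroups

All groups are finite and $p$ always denotes a prime. We write $H\le G$ for subgroups, $H<G$ for proper subgroups, $H^g=g^{-1}Hg$.

## 1. The theorem on $\operatorname{Ker}\nu_G$, and the words in it

**Theorem 1.** For any group $G$, let
$$\nu_G=\prod_{H\in\mathcal N(G)}\mathrm{Res}^G_H:\ B(G)\longrightarrow\prod_{H\in\mathcal N(G)}B(H),$$
where $\mathcal N(G)$ is the set of nilpotent subgroups of $G$. Then the correspondence $G\mapsto L(G)=\operatorname{Ker}\nu_G$ is a biset subfunctor of the Burnside functor $B$.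

This is Conjecture B of Serge Bouc, "A conjecture on B-groups", arXiv:1202.6234 (2012). So that conjecture is true. The proof does not use the classification of simple groups. Let us go through the words.

**Definition (Burnside ring).** $B(G)$ is the Grothendieck group of finite $G$-sets. It is a free $\mathbb Z$-module with basis the classes $[G/H]$, $H$ running over subgroups of $G$ up to conjugacy. We put $\mathbb QB(G)=\mathbb Q\otimes B(G)$.

**Definition (operations).** If $U$ is a finite $(H,G)$-biset, the functor $S\mapsto U\times_GS$ induces a group homomorphism $B(U):B(G)\to B(H)$. Every $B(U)$ is a composite of sums of five elementary operations: transport by isomorphism; restriction $\mathrm{Res}^G_K$; induction $\mathrm{Ind}^G_K X=G\times_KX$; inflation $\mathrm{Inf}$ from $G/N$ to $G$ (let $G$ act through $G/N$); and deflation from $G$ to $G/N$, which sends a $G$-set $X$ to the $G/N$-set $N\backslash X$ of $N$-orbits.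

**Definition (biset subfunctor).** A biset subfunctor of $B$ assigns to every $G$ a subgroup $L(G)\le B(G)$ such that $B(U)(L(G))\subseteq L(H)$ for all $G,H$ and every finite $(H,G)$-biset $U$. Equivalently, $L$ is stable under the five elementary operations.

**Definition (marks).** For $H\le G$ and a $G$-set $X$ let $\phi_H(X)=|X^H|$, extended linearly to $\mathbb QB(G)$.

By a theorem of Burnside, the $\phi_H$ ($H$ up to conjugacy) together give an isomorphism of $\mathbb QB(G)$ onto a product of copies of $\mathbb Q$. In particular an element of $B(G)$ with all marks zero is zero, and there is a unique $e_G\in\mathbb QB(G)$ with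
$$\phi_G(e_G)=1,\qquad \phi_H(e_G)=0\ \text{ for all }H<G.$$

Marks turn the definition of $L(G)$ into something concrete. An element $x$ is in $L(G)$ exactly when all marks of $\mathrm{Res}_H x$ vanish for every nilpotent $H$. Since $\phi_K(\mathrm{Res}_Hx)=\phi_K(x)$ for $K\le H$, and subgroups of nilpotent groups are nilpotent,
$$L(G)=\{x\in B(G):\ \phi_H(x)=0\ \text{ for all nilpotent } H\le G\}.\tag{1}$$
So the theorem says: vanishing of marks on nilpotent subgroups is preserved by all five operations. If $G$ is nilpotent then $L(G)=0$.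

## 2. Four easy operations, and deflation for $S_3$

Four of the operations express a mark of the output at a nilpotent subgroup through marks of the input at nilpotent subgroups. Let $H$ be nilpotent.

- Isomorphism: clear.
- Restriction: if $H\le K\le G$ then $\phi_H(\mathrm{Res}_Kx)=\phi_H(x)$.
- Induction: a point $[g,y]$ of $G\times_KY$ is fixed by $H$ if and only if $H^g\le K$ and $y$ is fixed by $H^g$. Hence $\phi_H(\mathrm{Ind}_K^Gx)=\sum_{gK:\,H^g\le K}\phi_{H^g}(x)$, and each $H^g$ is nilpotent.
- Inflation: $\phi_H(\mathrm{Inf}\,x)=\phi_{HN/N}(x)$, and $HN/N$ is nilpotent, being a quotient of $H$.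

So $L$ is stable under these four, and everything hangs on deflation. A point of $N\backslash X$ fixed by $K/N$ is an $N$-orbit $Nx$ stable under $K$. This means that the stabilizer $H=K_x$ satisfies $HN=K$. Even if $K/N$ is nilpotent, $H$ need not be: only its quotient $H/(H\cap N)\cong K/N$ is. So $\phi_{K/N}(N\backslash x)$ might see non-nilpotent subgroups of $G$, on which we know nothing.

The smallest non-nilpotent group already shows what must happen. For $G=S_3$ the marks are
$$\begin{array}{c|cccc} & G/1 & G/C_2 & G/C_3 & G/G\\ \hline \phi_1&6&3&2&1\\ \phi_{C_2}&0&1&0&1\\ \phi_{C_3}&0&0&2&1\\ \phi_{S_3}&0&0&0&1\end{array}$$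
Let $x=a[G/1]+b[G/C_2]+c[G/C_3]+d[G/G]$ have zero marks at $1,C_2,C_3$. Then $b=-d$, $2c=-d$ and $6a+3b+2c+d=0$. So $d$ is even, and $L(S_3)$ is generated by
$$x=[G/1]-2[G/C_2]-[G/C_3]+2[G/G],\qquad \phi_{S_3}(x)=2,\qquad x=2e_{S_3}.$$
Deflate modulo $N=A_3=C_3$. As $N\backslash(G/K)\cong G/KN$, with $C_2=G/N$ we get
$$N\backslash x=[C_2/1]-2[C_2/C_2]-[C_2/1]+2[C_2/C_2]=0 .$$
This is as it must be, since $L(C_2)=0$. The nonzero mark of $x$ at the non-nilpotent group $S_3$ left no trace. We need to understand why.

## 3. Deflation in terms of marks: the constants $m_{G,N}$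

Recall the Möbius function of the subgroup lattice: $\mu(K,K)=1$ and $\sum_{K\le H\le L}\mu(H,L)=0$ for $K<L$; the other sum $\sum_{K\le H\le L}\mu(K,H)$ also vanishes for $K<L$. For instance $\mu(M,G)=-1$ if $M$ is a maximal subgroup.

**Definition ($m_{G,N}$).** For $N\trianglelefteq G$ put
$$m_{G,N}=\frac1{|N|}\sum_{X\le G,\;XN=G}\mu(X,G)\,|X\cap N|.$$
If $XN=G$ then $|X\cap N|/|N|=|X|/|G|$, so this is also $\frac1{|G|}\sum_{XN=G}|X|\,\mu(X,G)$, Bouc's constant.

Examples by hand. First, $m_{G,1}=1$. Next, $m_{C_p,C_p}=\frac1p(p-1)=1-\frac1p$. For $G=C_p\times C_p$ and $|N|=p$, the subgroups $X$ with $XN=G$ are $G$ and the $p$ complements of $N$, which are maximal, so $m_{G,N}=\frac1p(p-p)=0$. For $G=S_3$, $N=A_3$, they are $G$ and three maximal subgroups of order $2$, so $m_{S_3,A_3}=\frac13(3-3)=0$.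

For $N\trianglelefteq G$ let $F_{G,N}:\mathbb QB(G)\to\mathbb Q$ be the linear form with $F_{G,N}(X)=|(N\backslash X)^G|$, that is, the mark at $G/N$ of the deflation. Since $N\backslash(G/K)\cong G/KN$,
$$F_{G,N}(G/K)=1\ \text{ if }KN=G,\qquad F_{G,N}(G/K)=0\ \text{ otherwise.}\tag{2}$$

**Lemma 2.** For $N\trianglelefteq G$,
$$F_{G,N}=\sum_{H\le G,\;HN=G}\frac{|H\cap N|}{|N|}\,m_{H,H\cap N}\;\phi_H .$$
In particular $F_{G,N}(e_G)=m_{G,N}$.

*Proof.* For $H$ with $HN=G$ put $c(H)=|H\cap N|\,m_{H,H\cap N}$.

**Step 1: rewrite $c(H)$ as a sum over supplements of $N$ in $G$.** Let $K\le H$. Dedekind's law gives $K(H\cap N)=KN\cap H$. This equals $H$ if and only if $H\le KN$, and since $HN=G$, that holds if and only if $KN=G$. So the definition of $m_{H,H\cap N}$ reads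
$$c(H)=\sum_{K\le H,\;KN=G}\mu(K,H)\,|K\cap N|.$$

**Step 2: invert.** The set $\{H:HN=G\}$ is closed under passing to larger subgroups, so it contains every interval $[K,L]$ with $KN=G$. Hence for $LN=G$
$$\sum_{H\le L,\;HN=G}c(H)=\sum_{K\le L,\;KN=G}|K\cap N|\sum_{K\le H\le L}\mu(K,H)=|L\cap N| .$$

**Step 3: compare both sides on $G/K$.** We have $\phi_H(G/K)=\#\{gK:\ H\le gKg^{-1}\}$. If $KN\ne G$, no $H$ with $HN=G$ lies in a conjugate of $K$, and the right side of the lemma is $0$ on $G/K$. If $KN=G$, each conjugate $gKg^{-1}$ also supplements $N$, and by Step 2 the right side is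
$$\frac1{|N|}\sum_{gK}\ \sum_{H\le gKg^{-1},\,HN=G}c(H)=\frac1{|N|}\sum_{gK}|gKg^{-1}\cap N|=\frac{|G:K|\,|K\cap N|}{|N|}=1 .$$
This agrees with (2). Finally, at $e_G$ only the term $H=G$ survives, with coefficient $m_{G,N}$. $\square$

Check for $S_3$ and $N=A_3$: the supplements are $S_3$, with coefficient $m_{S_3,A_3}=0$, and three conjugates of $C_2$, each with coefficient $\frac13 m_{C_2,1}=\frac13$. So $F_{S_3,A_3}=\phi_{C_2}$, and the table of marks confirms this on all four basis elements. Deflation did not see $S_3$ because $m_{S_3,A_3}=0$. We now know what to prove.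

**Theorem 3.** If $G/N$ is nilpotent and $G$ is not nilpotent, then $m_{G,N}=0$.

*Proof of Theorem 1, given Theorem 3.* Only deflation is left. Let $x\in L(G)$, $N\trianglelefteq G$, and let $K/N\le G/N$ be nilpotent. By Lemma 2 for $N\trianglelefteq K$,
$$\phi_{K/N}(N\backslash x)=F_{K,N}(\mathrm{Res}_Kx)=\sum_{H\le K,\,HN=K}\frac{|H\cap N|}{|N|}\,m_{H,H\cap N}\,\phi_H(x).$$
If $H$ is nilpotent, $\phi_H(x)=0$ by (1). If $H$ is not nilpotent, then $H/(H\cap N)\cong K/N$ is nilpotent, so $m_{H,H\cap N}=0$ by Theorem 3. Every term vanishes, so $N\backslash x\in L(G/N)$. $\square$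

The rest of the lecture proves Theorem 3.

## 4. Multiplicativity, cyclic quotients, and counting complements

**Lemma 4.** (a) If $N\le M$ are normal in $G$, then $m_{G,M}=m_{G,N}\,m_{G/N,M/N}$. (b) If $G$ is not cyclic, then $m_{G,G}=0$.

*Proof.* (a) We compute the marks of $N\backslash e_G$. For $N\le K\le G$ we have $\phi_{K/N}(N\backslash X)=F_{K,N}(\mathrm{Res}_KX)$. If $K<G$ then $\mathrm{Res}_Ke_G=0$, since all its marks vanish. If $K=G$ we get $F_{G,N}(e_G)=m_{G,N}$. Hence $N\backslash e_G=m_{G,N}\,e_{G/N}$. Since $M\backslash X=(M/N)\backslash(N\backslash X)$,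
$$m_{G,M}=F_{G,M}(e_G)=F_{G/N,M/N}(N\backslash e_G)=m_{G,N}\,F_{G/N,M/N}(e_{G/N})=m_{G,N}\,m_{G/N,M/N}.$$

(b) $F_{G,G}(X)=|G\backslash X|=\frac1{|G|}\sum_{g\in G}\phi_{\langle g\rangle}(X)$ by orbit counting. If $G$ is not cyclic, every $\langle g\rangle$ is proper, so this form vanishes at $e_G$. $\square$

If $G$ is cyclic of order $n$, the same formula gives $m_{G,G}=\varphi(n)/n\ne0$, with $\varphi$ Euler's function. So Theorem 3 is immediate when $G/N$ is cyclic: $G$ is not cyclic, and $0=m_{G,G}=m_{G,N}\,m_{G/N,G/N}$ with second factor nonzero. When $G/N$ is not cyclic this gives only $0=m_{G,N}\cdot0$.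

The multiplicativity does reduce the problem to minimal normal subgroups.

**Lemma 5.** Suppose Theorem 3 fails, and let $(G,N)$ be a counterexample with $|G|$ minimal. Then there is a minimal normal subgroup $M\le N$ of $G$ such that $(G,M)$ is also a counterexample.

*Proof.* $G/N$ is nilpotent, $G$ is not, $m_{G,N}\neq0$; so $N\ne1$. Let $M\le N$ be minimal normal in $G$. By Lemma 4(a), $m_{G,M}\ne0$ and $m_{G/M,N/M}\neq0$. The group $G/M$ is smaller than $G$ and has the nilpotent quotient $(G/M)/(N/M)\cong G/N$, so by minimality $G/M$ is nilpotent. Hence $(G,M)$ is a counterexample. $\square$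

The sensible next move is to compute $m_{G,N}$ directly for $N$ minimal normal. For $N$ abelian this works, and it is instructive.

Let $N$ be an abelian minimal normal subgroup of $G$, a $p$-group say, with $G/N$ nilpotent and $G$ not nilpotent. If $XN=G$ and $X<G$, then $X\cap N$ is normalized by $X$ and by $N$, so it is normal in $G$. It is not $N$, so it is $1$, and $X$ is a complement. A proper subgroup containing $X$ is also a complement, hence equal to $X$; so $X$ is maximal and $\mu(X,G)=-1$. Thus
$$m_{G,N}=1-\frac{k}{|N|},\qquad k=\text{number of complements of }N\text{ in }G .$$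
We must see that $k=|N|$. Let $W/N$ be the Hall $p'$-subgroup of the nilpotent group $G/N$. By Schur–Zassenhaus, $W=NQ$ with $Q$ a $p'$-group, and all complements of $N$ in $W$ are conjugate under $N$. By the Frattini argument $G=W\,N_G(Q)=N\,N_G(Q)$. Also $N\cap N_G(Q)=C_N(Q)$, because $[N\cap N_G(Q),Q]\le N\cap Q=1$. The group $C_N(Q)$ is normalized by $N_G(Q)$ and centralized by $N$, so it is normal in $G$: it is $N$ or $1$. If $C_N(Q)=N$, then $W=N\times Q$, so $Q$ is characteristic in $W$ and normal in $G$, and $G/Q$ is a $p$-group; as $N\cap Q=1$, $G$ embeds in the nilpotent group $G/N\times G/Q$, a contradiction. So $C_N(Q)=1$ and $N_G(Q)$ is a complement of $N$. Conversely let $X$ be a complement. It is nilpotent, and its Hall $p'$-subgroup $Q_1$ satisfies $Q_1N=W$, so $Q_1$ is $N$-conjugate to $Q$. Now $X\le N_G(Q_1)$ and both have order $|G:N|$, so $X=N_G(Q_1)$. Hence the complements correspond bijectively to the $N$-conjugates of $Q$, of which there are $|N:C_N(Q)|=|N|$.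

So Theorem 3 holds for solvable $G$: run Lemma 5 inside solvable groups, where minimal normal subgroups are abelian.

This method stops at nonabelian $N$, at the sentence "$X\cap N$ is normal in $G$". Take $G=A_5\wr(C_2\times C_2)$, the top group $C_2\times C_2$ permuting four coordinates regularly, and let $N=A_5^4$ be the base. It is minimal normal, since the normal subgroups of $A_5^4$ are the subproducts and the top group is transitive. For every $Z\le A_5$ the group $X=Z\wr(C_2\times C_2)$ satisfies $XN=G$, with $X\cap N=Z^4$. The proper supplements are no longer complements, they are not all maximal, and their Möbius values depend on the subgroup structure of $G$. The quotient $C_2\times C_2$ is not cyclic, so the one-line argument does not help either. We need a way to show $m_{G,N}=0$ without computing the sum.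

## 5. Test elements, and a statement about $O_p$

By Lemma 2, $m_{G,N}$ is the coefficient of $\phi_G$ in $F_{G,N}$. So $m_{G,N}=0$ follows as soon as there is a $y\in\mathbb QB(G)$ with
$$F_{G,N}(y)=0,\quad \phi_G(y)=1,\quad \phi_H(y)=0\ \text{ whenever } H<G,\ HN=G,\ m_{H,H\cap N}\ne0.\tag{3}$$
In an induction on $|G|$ we know something about the $H$ in the last condition, because the theorem holds for them. The first two conditions must be checked for $y$ outright. (The element $e_G$ satisfies the last two, but $F_{G,N}(e_G)=m_{G,N}$ is what we want to know.)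

What property of $H$ can a natural $G$-set detect? If $H$ is nilpotent and $HN=G$, then $O_p(H)$, its Sylow $p$-subgroup, maps onto $O_p(G/N)$. And if a group $H$ has a nontrivial normal $p$-subgroup, then the poset of $p$-subgroups normalized by $H$ tends to be contractible: multiply everything by $O_p(H)$. So an alternating sum of sets of chains of $p$-subgroups is a natural candidate for $y$. The statement to be proved by induction should then be about $O_p$, not about nilpotency.

**Theorem 6.** If $m_{G,N}\ne0$, then $O_p(G)N/N=O_p(G/N)$ for every prime $p$. Hence $\mathrm{Fit}(G)N/N=\mathrm{Fit}(G/N)$.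

The condition is necessary for $m_{G,N}\neq 0$ but not sufficient: it holds for $G=C_p\times C_p$ and $|N|=p$, where $m_{G,N}=0$. On the wreath product of Section 4 it succeeds at once. There $\mathrm{Fit}(G)\cap N$ is a nilpotent normal subgroup inside the non-nilpotent minimal normal $N$, so it is $1$, and $\mathrm{Fit}(G)$ centralizes $N$. An element centralizing $A_5^4$ fixes all four factors, so lies in $N$, and $Z(N)=1$. Thus $\mathrm{Fit}(G)=1$ while $\mathrm{Fit}(G/N)=G/N\ne1$, and $m_{G,N}=0$.

Here is the notation for $y$. For a finite $G$-poset $\Delta$ of subgroups (action by conjugation), let $\Delta_n$ be the $G$-set of chains $P_0<\dots<P_n$ in $\Delta$, and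
$$\Lambda_\Delta=\sum_{n\ge0}(-1)^n[\Delta_n]\in B(G).$$
A subgroup fixing a chain fixes each of its terms, because conjugation preserves order. So
$$\phi_H(\Lambda_\Delta)=\chi(\Delta^H),\tag{4}$$
where $\chi$ of a finite poset is the alternating sum of the numbers of its chains, $\sum_{n\ge 0}(-1)^n\#\{\text{chains with }n+1\text{ terms}\}$, and $\chi(\emptyset)=0$. The stabilizer of a chain $\sigma=(P_0<\dots<P_n)$ is $G_\sigma=\bigcap_iN_G(P_i)$. Let $\mathcal S_p(A)$ be the poset of nontrivial $p$-subgroups of $A$. The test element will be $y=1-\Lambda_\Delta$ for a suitable $\Delta$, with $1=[G/G]$. Since $F_{G,N}(1)=1$, the first condition in (3) is $F_{G,N}(\Lambda_\Delta)=1$.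

Try it on $G=S_3$, $N=A_3$, $p=2$, $\Delta=\mathcal S_2(S_3)$. This poset has three points, $\Lambda_\Delta=[G/C_2]$, and $F_{G,N}(\Lambda_\Delta)=1$ since $C_2A_3=G$. For $y=1-\Lambda_\Delta$ we have $\phi_{S_3}(y)=1$ and $\phi_{C_2}(y)=1-1=0$. So (3) holds and $m_{S_3,A_3}=0$, without computing the sum that defines it.

For the contractibility we need only Euler characteristics, and for these a toggling argument suffices. (The general fact is that conically contractible posets are contractible: Quillen, *Adv. Math.* 28 (1978), 1.5.)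

**Lemma 7.** Let $\Pi$ be a finite poset, $c\in\Pi$, and $f:\Pi\to\Pi$ an order-preserving map with $f(f(x))=f(x)$ and $x\le f(x)\ge c$ for all $x$, and $f(c)=c$. Then $\chi(\Pi)=1$.

*Proof.* Let $\Pi'=\{x:f(x)=x\}$. Then $c\in\Pi'$, and $c\le f(x)=x$ for all $x\in\Pi'$.

Consider first a chain $\sigma$ not contained in $\Pi'$, and let $x$ be its largest term outside $\Pi'$. Then $x<f(x)\in\Pi'$. Terms of $\sigma$ below $x$ are below $f(x)$, and a term $z>x$ lies in $\Pi'$, so $z=f(z)\ge f(x)$. So adding $f(x)$ to $\sigma$ if it is absent, or removing it if it is present, gives a chain, and $x$ is still its largest term outside $\Pi'$. This is an involution that changes the number of terms by one, so these chains contribute $0$ to $\chi(\Pi)$.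

On nonempty chains in $\Pi'$, add or remove $c$, the least element of $\Pi'$. All of them cancel in pairs except $\{c\}$, which contributes $1$. $\square$

## 6. Chains of $p$-subgroups and supplements: $F_{G,N}(\Lambda_{\mathcal S_p(A)})=1$

**Lemma 8.** Let $N\le A$ be normal subgroups of $G$ with $A/N$ a $p$-group and $p\mid|A|$. Let $\Delta=\mathcal S_p(A)$. Then $F_{G,N}(\Lambda_\Delta)=1$.

(If $p\nmid|A|$, then $\Delta=\emptyset$ and the value is $0$, so the divisibility hypothesis is needed.)

*Proof.* Write $|\sigma|$ for the number of terms of a chain $\sigma$. Each $[\Delta_n]$ is the sum of the $[G/G_\sigma]$ over $G$-orbits of chains, so by (2)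
$$F_{G,N}(\Lambda_\Delta)=\sum_\sigma(-1)^{|\sigma|-1},\tag{5}$$
where $\sigma$ runs over the $G$-orbits of nonempty chains with $G_\sigma N=G$. Call a chain $P_0<\dots<P_n$ *normal* if every $P_i\trianglelefteq P_n$. Subchains of normal chains are normal. Throughout we use that proper subgroups of $p$-groups are properly contained in their normalizers.

**Step 1: non-normal chains cancel.** The purpose is to get rid of them by an involution of Knörr–Robinson type. We construct a $G$-equivariant involution $\tau$ on the non-normal chains that changes $|\sigma|$ by $\pm1$. Equivariance gives $G_\sigma\le G_{\tau\sigma}\le G_{\tau\tau\sigma}=G_\sigma$, so $G_{\tau\sigma}=G_\sigma$. Then $\tau$ acts on the orbits occurring in (5) that consist of non-normal chains, without fixed points and reversing signs, and their contributions cancel.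

Let $\sigma=(P_0<\dots<P_n)$ be non-normal. Let $j\ge1$ be minimal such that $(P_0<\dots<P_j)$ is not normal, and put $R=\bigcap_{i<j}N_{P_j}(P_i)$. As $(P_0<\dots<P_{j-1})$ is normal, $P_{j-1}\le R$. As $(P_0<\dots<P_j)$ is not, $R<P_j$.

*Case 1: $R>P_{j-1}$.* Let $\tau\sigma$ be $\sigma$ with $R$ inserted between $P_{j-1}$ and $P_j$. In $\tau\sigma$ the initial part $(P_0,\dots,P_{j-1},R)$ is normal, because $R$ normalizes all $P_i$ with $i<j$. The initial part $(P_0,\dots,P_{j-1},R,P_j)$ is not normal. So for $\tau\sigma$ the first failure of normality is again at $P_j$. The subgroup playing the role of $R$ for $\tau\sigma$ is $R\cap N_{P_j}(R)=R$, which equals the term preceding $P_j$. So $\tau\sigma$ is in Case 2 below, and Case 2 deletes $R$.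

*Case 2: $R=P_{j-1}$.* Then $j\ge2$, because for $j=1$ we would have $R=N_{P_1}(P_0)>P_0$. Let $T=\bigcap_{i<j-1}N_{P_j}(P_i)$. Then $T\ge R=P_{j-1}$ and $N_T(P_{j-1})=T\cap N_{P_j}(P_{j-1})=R=P_{j-1}$. Since $P_{j-1}$ is its own normalizer in the $p$-group $T$, $T=P_{j-1}$. Let $\tau\sigma$ be $\sigma$ with $P_{j-1}$ deleted. Since $T\ne P_j$, $(P_0,\dots,P_{j-2},P_j)$ is not normal, while $(P_0,\dots,P_{j-2})$ is. So for $\tau\sigma$ the first failure is at $P_j$, and the subgroup playing the role of $R$ is $T=P_{j-1}>P_{j-2}$. So $\tau\sigma$ is in Case 1, and Case 1 reinserts $P_{j-1}$.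

In both cases $\tau\sigma$ is non-normal, since it has a non-normal initial part, and $\tau\tau\sigma=\sigma$. No choices were made, so $\tau$ is $G$-equivariant. (Example: in the dihedral group $D_8$ let $P_0$ be a noncentral subgroup of order $2$. For the chain $P_0<D_8$ we have $j=1$, and $R=N_{D_8}(P_0)$ is a four-group, so $P_0<D_8$ is paired with $P_0<R<D_8$.)

**Step 2: what must be shown for normal chains.** Let $E$ be the set of normal chains $\sigma$ with $G_\sigma N=G$, including the empty chain $\emptyset$ with $|\emptyset|=0$ and $G_\emptyset=G$. It suffices to show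
$$\sum_{\sigma\in E/G}(-1)^{|\sigma|}=0 ,\tag{6}$$
because the empty chain contributes $1$ to (6), so the nonempty chains contribute $-1$ to (6) and $+1$ to (5). We prove (6) by pairing each orbit with one obtained by adding a Sylow subgroup at the top of the chain.

**Step 3: full and deficient chains.** Write $A_\sigma=A\cap G_\sigma\trianglelefteq G_\sigma$. For nonempty $\sigma=(P_0<\dots<P_n)$ let $\sigma'$ be $\sigma$ without $P_n$. Normality of $\sigma$ gives $P_n\le A_{\sigma'}$. Call $\sigma\in E$ *full* if it is nonempty and $P_n\in\mathrm{Syl}_p(A_{\sigma'})$. All other elements of $E$, including $\emptyset$, are called *deficient*.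

For $\sigma$ deficient choose $S\in\mathrm{Syl}_p(A_\sigma)$ and let $\sigma^+$ be $\sigma$ with $S$ added as the last term.

**Step 4: $\sigma^+$ is a normal chain with one more term.** If $\sigma=\emptyset$, then $A_\sigma=A$ and $S\ne1$ because $p\mid|A|$. Let $\sigma\neq\emptyset$. The group $P_n$ normalizes every $P_i$, so $P_n\le A_\sigma$, and it is normal in $A_\sigma$. So $P_n\le S$. Since $P_n$ is not a Sylow subgroup of $A_{\sigma'}$, it is properly contained in some $S'\in\mathrm{Syl}_p(A_{\sigma'})$. Then
$$P_n<N_{S'}(P_n)\le A_{\sigma'}\cap N_G(P_n)=A_\sigma ,$$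
so $A_\sigma$ has a $p$-subgroup larger than $P_n$, and $P_n<S$. All $P_i$ are normalized by $S\le G_\sigma$, so $\sigma^+$ is normal.

**Step 5: $G_{\sigma^+}N=G$.** This is the step that uses that $A/N$ is a $p$-group. From $G_\sigma N=G$ and $N\le A$, Dedekind's law gives $A=(A\cap G_\sigma)N=A_\sigma N$. The surjection $A_\sigma\to A/N$ maps $S$ onto a Sylow $p$-subgroup of the $p$-group $A/N$, that is, onto $A/N$. So $SN=A$. Now $S\le N_{G_\sigma}(S)=G_{\sigma^+}$, so
$$G_{\sigma^+}N\ \ge\ SN=A\ \ge\ A_\sigma .$$
By the Frattini argument, $G_\sigma=A_\sigma N_{G_\sigma}(S)=A_\sigma G_{\sigma^+}\le G_{\sigma^+}N$. Hence $G_{\sigma^+}N\ge G_\sigma N=G$.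

So $\sigma^+\in E$, and it is full since $(\sigma^+)'=\sigma$ and $S\in\mathrm{Syl}_p(A_\sigma)$. Two choices of $S$ are conjugate under $A_\sigma$, which fixes $\sigma$. So the $G$-orbit of $\sigma^+$ depends only on the $G$-orbit of $\sigma$.

**Step 6: the inverse.** Let $\rho=(P_0<\dots<P_n)\in E$ be full. Then $\rho'\in E$, since $\rho'$ is normal and $G_{\rho'}\ge G_\rho$. Moreover $\rho'$ is deficient. Otherwise $\rho'$ is nonempty and $P_{n-1}\in\mathrm{Syl}_p(A_{\rho''})$, but $P_{n-1}<P_n\le A_{\rho'}\le A_{\rho''}$ with $P_n$ a $p$-group, a contradiction. We have $(\sigma^+)'=\sigma$, and $(\rho')^+$ is $G$-conjugate to $\rho$ by Sylow's theorem in $A_{\rho'}$. So $\sigma\mapsto\sigma^+$ induces a bijection from deficient to full $G$-orbits in $E$, changing $|\sigma|$ by one. This proves (6). $\square$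

## 7. Proof of the theorem on $O_p(G/N)$

*Proof of Theorem 6.* Induct on $|G|$. Fix $N$ and $p$, let $A/N=O_p(G/N)$ and $D=O_p(G)$. Since $DN/N$ is a normal $p$-subgroup of $G/N$, $DN\le A$. Assume $DN<A$. We show $m_{G,N}=0$.

**Step 1: choose the poset.** Plain $\mathcal S_p(A)$ will not do if $D\ne1$: then $\mathcal S_p(A)^G$ has the largest element $D$, its Euler characteristic is $1$ (its nonempty chains cancel in pairs on adding or removing $D$, except $\{D\}$), and $1-\Lambda$ would have mark $0$ at $G$. So we take only the $p$-subgroups strictly above $D$: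
$$\Delta=\{R:\ D<R\le A,\ R\text{ a }p\text{-group}\}.$$
Since $D$ normalizes every $R\in\Delta$, it acts trivially on $\Delta$, and as a $G/D$-poset $\Delta\cong\mathcal S_p(A/D)$.

**Step 2: $F_{G,N}(1-\Lambda_\Delta)=0$.** If $Y$ is a $G/D$-set, then $N$ and $ND$ have the same orbits on $\mathrm{Inf}\,Y$, so $F_{G,N}(\mathrm{Inf}\,Y)=F_{G/D,ND/D}(Y)$. By Step 1, $\Lambda_\Delta=\mathrm{Inf}\,\Lambda_{\mathcal S_p(A/D)}$. In $G/D$ we have the normal subgroups $ND/D\le A/D$, whose quotient $A/DN$ is a nontrivial $p$-group; in particular $p$ divides $|A/D|$. So Lemma 8 gives $F_{G,N}(\Lambda_\Delta)=1=F_{G,N}(G/G)$. By Lemma 2 and (4),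
$$0=\sum_{HN=G}\frac{|H\cap N|}{|N|}\,m_{H,H\cap N}\,\bigl(1-\chi(\Delta^H)\bigr).\tag{7}$$

**Step 3: the term $H=G$ is $m_{G,N}$.** An element of $\Delta^G$ would be a normal $p$-subgroup of $G$ strictly containing $D=O_p(G)$. So $\Delta^G=\emptyset$ and $\chi(\Delta^G)=0$.

**Step 4: the terms with $H<G$ vanish.** Let $H<G$ with $HN=G$ and $m_{H,H\cap N}\ne0$. By induction
$$O_p(H)(H\cap N)/(H\cap N)=O_p(H/(H\cap N)).$$
Under the isomorphism $H/(H\cap N)\cong G/N$ the right side corresponds to $A/N$ and the left side to $O_p(H)N/N$. So $O_p(H)N=A$, and $O_p(H)\le A$. Since $DN<A$, $O_p(H)\not\le D$.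

Put $c=DO_p(H)$. It is a $p$-group, as $D$ is normal; it satisfies $D<c\le A$; and $H$ normalizes it. So $c\in\Delta^H$. For $R\in\Delta^H$, the group $O_p(H)\le H$ normalizes $R$, so $f(R)=RO_p(H)$ is a $p$-subgroup of $A$. It strictly contains $D$, and it is normalized by $H$; hence $f(R)\in\Delta^H$. The map $f$ preserves order, $f(f(R))=f(R)$, $f(c)=c$, and
$$R\ \le\ RO_p(H)\ \ge\ DO_p(H)=c$$
because $R\ge D$. By Lemma 7, $\chi(\Delta^H)=1$, so the term of $H$ in (7) is zero.

Thus (7) reads $m_{G,N}=0$. This proves the statement on $O_p$. Since $\mathrm{Fit}$ is the product of the $O_p$ over all $p$, taking the product gives $\mathrm{Fit}(G)N/N=\mathrm{Fit}(G/N)$. $\square$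

## 8. From Fitting subgroups to nilpotency

One more fact about the Möbius function is needed.

**Lemma 9 (P. Hall, 1936).** If $X<G$ and $\mu(X,G)\ne0$, then $X$ is an intersection of maximal subgroups of $G$.

*Proof.* For $X<G$ let $\overline X$ be the intersection of the maximal subgroups containing $X$, and $\overline G=G$. Suppose $X<\overline X$; we show $\mu(X,G)=0$ by induction on $|G:X|$. If $Y>X$ and $\mu(Y,G)\ne0$, then $Y=\overline Y$ by induction, and therefore $Y\ge\overline X$. So
$$0=\sum_{X\le Y\le G}\mu(Y,G)=\mu(X,G)+\sum_{\overline X\le Y\le G}\mu(Y,G)=\mu(X,G),$$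
the last sum being $0$ because $\overline X<G$. $\square$

*Proof of Theorem 3.* Suppose it fails. By Lemma 5 there is a counterexample $(G,N)$ with $N$ minimal normal in $G$: $G/N$ is nilpotent, $G$ is not, and $m_{G,N}\ne0$. Put $F=\mathrm{Fit}(G)$.

**Step 1: $G=FN$.** By Theorem 6, $FN/N=\mathrm{Fit}(G/N)=G/N$.

**Step 2: $N$ is nonabelian, and $G=F\times N$.** If $N$ is abelian, then $N\le F$ and $G=F$ is nilpotent, a contradiction. So $N$ is nonabelian. It is then not nilpotent: otherwise $Z(N)\ne1$ would be normal in $G$, hence equal to $N$. By minimality $F\cap N$ is $1$ or $N$, and it is not $N$ because $F$ is nilpotent. Hence $F\cap N=1$, $[F,N]\le F\cap N=1$, and $G=F\times N$.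

**Step 3: the supplements that count contain $F$.** Let $XN=G$ and $\mu(X,G)\neq0$; we claim $F\le X$. By Lemma 9, $X=G$ or $X$ is an intersection of maximal subgroups $Y$, each with $YN=G$ since $Y\ge X$. Suppose $F\not\le Y$ for one of these. Then $YF=G$ by maximality. The group $Y\cap N$ is normalized by $Y$ and centralized by $F$, hence normal in $G$. As $YN=G\ne Y$, $N\not\le Y$, so $Y\cap N=1$ by minimality. Then $Y\cong YN/N=G/N$ is nilpotent. But $N\cong G/F=YF/F$ is a quotient of $Y$, hence nilpotent, contradicting Step 2. So $F$ lies in all these $Y$, and $F\le X$.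

**Step 4: $m_{G,N}=m_{N,N}=0$.** By Step 3 and Dedekind's law, $X=F\times Z$ with $Z=X\cap N$. The subgroups of $G$ containing $F$ correspond to the subgroups of $G/F\cong N$, so $\mu(F\times Z,G)=\mu(Z,N)$. Conversely, for every $Z\le N$ the group $F\times Z$ supplements $N$. Therefore
$$m_{G,N}=\frac1{|N|}\sum_{Z\le N}\mu(Z,N)\,|Z|=m_{N,N}=0$$
by Lemma 4(b), since $N$ is not cyclic. This contradicts $m_{G,N}\ne0$. $\square$

With Theorem 3 proved, the argument at the end of Section 3 is complete, and so is the proof of Theorem 1.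

## 9. The exact value of $m_{G,N}$ when $G/N$ is nilpotent

For a $p$-group $P$ let $d(P)$ be its minimal number of generators, and let $G_p$ denote a Sylow $p$-subgroup of $G$.

**Theorem 10.** Let $G/N$ be nilpotent. If $G$ is not nilpotent, $m_{G,N}=0$. If $G$ is nilpotent, put $r_p=d(G_p)$ and $s_p=d((G/N)_p)$. Then
$$m_{G,N}=\prod_p\ \prod_{i=s_p}^{r_p-1}\bigl(1-p^{\,i-1}\bigr).$$
Thus $m_{G,N}\ne0$ if and only if $G$ is nilpotent and, for each $p$, $G_p$ is cyclic or $(G/N)_p$ is noncyclic.

*Proof.* The first assertion is Theorem 3. Let $G$ be nilpotent.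

**Step 1: reduce to $p$-groups.** We have $G=\prod_pG_p$ and $N=\prod_pN_p$, and every subgroup is $X=\prod_pX_p$ with $X_p\leq G_p$. So the subgroup lattice is the product of those of the $G_p$, $\mu$ is multiplicative, and $XN=G$ if and only if $X_pN_p=G_p$ for all $p$. Hence $m_{G,N}=\prod_pm_{G_p,N_p}$.

**Step 2: reduce to elementary abelian groups.** Let $P$ be a $p$-group, $K\trianglelefteq P$, $\Phi=\Phi(P)$. By Lemma 9, $\mu(X,P)\ne0$ forces $X\ge\Phi$. For such $X$, $XK=P$ if and only if $(X/\Phi)(K\Phi/\Phi)=P/\Phi$, and $|X|/|P|=|X/\Phi|/|P/\Phi|$, and $\mu(X,P)=\mu(X/\Phi,P/\Phi)$. Using the second form of the constant, $m_{P,K}=m_{P/\Phi,\,K\Phi/\Phi}$. Here $P/\Phi$ has rank $r=d(P)$. Since $\Phi(P/K)=K\Phi/K$, $P/K\Phi$ has rank $s=d(P/K)$.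

**Step 3: quotient out one subgroup of order $p$ at a time.** By Lemma 4(a), $m_{P,K}$ is the product over $i=s,\dots,r-1$ of the numbers $m_{E,C}$ with $E\cong C_p^{\,i+1}$ and $|C|=p$. A proper subgroup $X$ with $XC=E$ is a complement of $C$, and there are $|\mathrm{Hom}(E/C,C)|=p^i$ complements. They are maximal in $E$. So $m_{E,C}=\frac1p(p-p^i)=1-p^{i-1}$.

A factor $1-p^{i-1}$ vanishes only for $i=1$, and $i=1$ occurs exactly when $s\le1$ and $r\ge2$. So the factor for $p$ is nonzero exactly when $r_p\le1$ or $s_p\ge2$. $\square$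

Check: for $C_p$ modulo itself, $s=0$, $r=1$ and the value is $1-p^{-1}$. For $C_p\times C_p$ modulo a subgroup of order $p$, $s=1$, $r=2$ and the value is $0$. Both agree with Section 3.

Recall that a group $H$ is a $B$-group if $m_{H,M}=0$ for every nontrivial $M\trianglelefteq H$. For example $S_3$ is one, since $m_{S_3,A_3}=0$ and $m_{S_3,S_3}=0$. Let $\beta(G)$ be the largest $B$-group quotient of $G$. By Bouc (*Biset functors for finite groups*, LNM 1990, §5.4), $\beta(G)\cong G/N$ for $N$ maximal among normal subgroups with $m_{G,N}\ne0$. (By Lemma 4(a), such a $G/N$ is indeed a $B$-group: if $N<M\trianglelefteq G$ then $0=m_{G,M}=m_{G,N}\,m_{G/N,M/N}$.)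

**Corollary 11.** $G$ is nilpotent if and only if $\beta(G)$ is nilpotent.

*Proof.* Quotients of nilpotent groups are nilpotent. Conversely, if $\beta(G)\cong G/N$ is nilpotent with $m_{G,N}\ne0$, then $G$ is nilpotent by Theorem 3. $\square$

## 10. Which classes of nilpotent groups give biset subfunctors

For nilpotent $H$ put $\sigma(H)=\{p:\ H_p\text{ is not cyclic}\}$. For instance $\sigma(C_6\times C_2)=\{2\}$.

**Theorem 12.** Let $\mathcal X$ be a nonempty class of nilpotent groups closed under isomorphism and subgroups, and let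
$$L_{\mathcal X}(G)=\bigcap_{H\le G,\ H\in\mathcal X}\operatorname{Ker}(\mathrm{Res}^G_H)\le B(G).$$
Then $L_{\mathcal X}$ is a biset subfunctor of $B$ if and only if there is a family $\mathcal S$ of finite sets of primes, closed under taking subsets and containing $\emptyset$, with
$$\mathcal X=\{H\text{ nilpotent}:\ \sigma(H)\in\mathcal S\}.$$

The family $\mathcal S=\{\emptyset\}$ gives the cyclic groups. The family $\{\emptyset,\{p\}\}$ gives the $p$-elementary groups $P\times C$, with $P$ a $p$-group and $C$ a cyclic $p'$-group. All finite sets of primes give all nilpotent groups, that is, Theorem 1.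

*Proof.* As $\mathcal X$ is closed under subgroups, $L_{\mathcal X}(G)=\{x\in B(G):\phi_H(x)=0\text{ for all }H\le G,\ H\in\mathcal X\}$, as in (1).

**Step 1: translate into closure properties.** We claim that $L_{\mathcal X}$ is a biset subfunctor if and only if

1. $\mathcal X$ is closed under quotients, and
2. for every group $H$ and $N\trianglelefteq H$: $H/N\in\mathcal X$ and $m_{H,N}\ne0$ imply $H\in\mathcal X$.

Suppose 1 and 2 hold. Isomorphism, restriction and induction are as in Section 2, since $\mathcal X$ is closed under isomorphism. For inflation, let $H\in\mathcal X$; then $HN/N\cong H/(H\cap N)\in\mathcal X$ by 1, so $\phi_H(\mathrm{Inf}\,x)=\phi_{HN/N}(x)=0$. For deflation, let $x\in L_{\mathcal X}(G)$ and $K/N\in\mathcal X$, $K/N\le G/N$. In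
$$\phi_{K/N}(N\backslash x)=\sum_{H\le K,\,HN=K}\frac{|H\cap N|}{|N|}\,m_{H,H\cap N}\,\phi_H(x)$$
the terms with $H\in\mathcal X$ have $\phi_H(x)=0$. For $H\notin\mathcal X$, $H/(H\cap N)\cong K/N\in\mathcal X$, so $m_{H,H\cap N}=0$ by 2.

Now suppose $L_{\mathcal X}$ is a biset subfunctor. If $K\notin\mathcal X$, choose an integer $k\neq0$ with $ke_K\in B(K)$. A subgroup $H\le K$ in $\mathcal X$ is proper, so $\phi_H(ke_K)=0$. Thus $ke_K\in L_{\mathcal X}(K)$. If $H\in\mathcal X$ and $K=H/N\notin\mathcal X$, then $\phi_H(\mathrm{Inf}\,ke_K)=\phi_K(ke_K)=k\ne0$, contradicting stability under inflation. This gives 1. If $H/N\in\mathcal X$ and $H\notin\mathcal X$, take $ke_H\in L_{\mathcal X}(H)$ as above (with $H$ in place of $K$). Stability under deflation gives $0=\phi_{H/N}(N\backslash ke_H)=k\,m_{H,N}$. This gives 2.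

**Step 2: the form of $\mathcal X$ is necessary.** Assume 1 and 2, and let $\mathcal S=\{\sigma(H):H\in\mathcal X\}$. For a finite set $\sigma$ of primes let $n_\sigma=\prod_{p\in\sigma}p$ and $E_\sigma=C_{n_\sigma}\times C_{n_\sigma}$, so that $\sigma(E_\sigma)=\sigma$. Let $H$ be nilpotent with $\sigma(H)=\sigma$. Choose $N=\prod_pN_p$ with $N_p=H_p$ for $p\notin\sigma$, and $H_p/N_p\cong C_p^2$ for $p\in\sigma$, which is possible since $H_p$ is noncyclic and so $H_p/\Phi(H_p)$ has rank at least $2$. Then $H/N\cong E_\sigma$. By Theorem 10, $m_{H,N}\ne0$: for $p\notin\sigma$ the group $H_p$ is cyclic, and for $p\in\sigma$ the group $(H/N)_p$ is noncyclic. By 1 and 2,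
$$H\in\mathcal X\iff E_\sigma\in\mathcal X .$$
So whether a nilpotent $H$ lies in $\mathcal X$ depends only on $\sigma(H)$, and $\mathcal X=\{H\text{ nilpotent}:\sigma(H)\in\mathcal S\}$. If $\sigma\in\mathcal S$ and $\sigma'\subseteq\sigma$, then $E_\sigma\in\mathcal X$ and $E_{\sigma'}$ embeds in $E_\sigma$, so $E_{\sigma'}\in\mathcal X$ and $\sigma'\in\mathcal S$. As $\mathcal X\ne\emptyset$, $\mathcal S$ is nonempty, and therefore contains $\emptyset$.

**Step 3: the form is sufficient.** Let $\mathcal X$ be defined by such an $\mathcal S$. If $K$ is a subgroup or quotient of a nilpotent group $H$, then $K$ is nilpotent and $\sigma(K)\subseteq\sigma(H)$, because subgroups and quotients of cyclic groups are cyclic. So $\mathcal X$ is closed under subgroups, and 1 holds. For 2, let $H/N\in\mathcal X$ and $m_{H,N}\ne0$. By Theorem 10, $H$ is nilpotent and $(H/N)_p$ is noncyclic whenever $H_p$ is. So $\sigma(H)=\sigma(H/N)\in\mathcal S$ and $H\in\mathcal X$. By Step 1, $L_{\mathcal X}$ is a biset subfunctor. $\square$
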